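# Filling the jumps of continuous Steiner symmetrization: monotone paths from a bounded open set to the ball

## 1. Intervals that slide toward the origin

Let $\mathcal K$ be the class of finite unions of nondegenerate compact intervals of $\mathbb R$ (the empty union is allowed). A set $K\in\mathcal K$ has finitely many components, each with a center $c_i$.

**Definition (sliding flow).** For $K\in\mathcal K$ let every component move rigidly, its center being $c_i(t)=e^{-t}c_i$, until at least two components touch. At that time the union is again in $\mathcal K$ and has fewer components; restart with the new components and their new centers. This defines $K^t\in\mathcal K$ for all $t\ge0$, with finitely many collisions.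

Take $K=[0,1]\cup[3,5]$. The centers are $\frac12$ and $4$, the half-lengths $\frac12$ and $1$. They touch when $e^{-t}\cdot\frac72=\frac32$, that is $e^{-t}=\frac37$, in the position $[-\frac27,\frac57]\cup[\frac57,\frac{19}7]$. From then on a single interval of length $3$ moves, with center $\frac{17}{14}$ at the collision. Note that $\frac{17}{14}=\frac13\left(1\cdot\frac3{14}+2\cdot\frac{12}7\right)$: the new center is the length-weighted mean of the old ones.

For an open set $U\subset\mathbb R$ that is bounded, put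
$$U^t=\bigcup\{K^t:\ K\in\mathcal K,\ K\subset U\}\quad(0\le t<\infty),\qquad U^\infty=\left(-\tfrac{|U|}2,\tfrac{|U|}2\right).$$
For a bounded open $U\subset\mathbb R^d$ and a unit vector $e$, write $x=(x_1,x')$ with $x_1=x\cdot e$, let $U_{x'}\subset\mathbb R$ be the slice above $x'$, and put $U^t=\{x:\ x_1\in(U_{x'})^t\}$, $t\in[0,\infty]$. So $U^\infty$ is the Steiner symmetrization of $U$ in direction $e$, and $(U^t)_{t\ge 0}$ is *continuous Steiner symmetrization*.

Two examples. (We use that $K\subset L$ implies $K^t\subset L^t$, proved in Lemma 8, so that it suffices to follow an exhaustion of each slice.)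

* A ball with center $a$: every slice is an interval with center $a_1$, so the ball translates rigidly and at time $t$ has center $(e^{-t}a_1,a')$.
* Two unit discs in the plane with centers $(\pm2,0)$, $e$ the first axis. For $|x_2|<1$ and $h=\sqrt{1-x_2^2}$ the slice is $(-2-h,-2+h)\cup(2-h,2+h)$. Exhaust it by two intervals of half-length $h-\delta$. They merge at the time when $2e^{-t}=h-\delta$. So if $2e^{-t}\ge h$ the slice at time $t$ consists of two intervals of half-length $h$ centered at $\pm2e^{-t}$, and if $2e^{-t}<h$ it is $(-2h,2h)$. Two discs approach each other until $t=\log 2$; then a neck opens; as $t\to\infty$ we reach the ellipse $x_1^2/4+x_2^2<1$.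

What is this for? The flow preserves measure, and repeating it in many directions pushes a set toward a ball. We shall see that along it the first Dirichlet eigenvalue goes down and the torsional rigidity goes up. So it is a natural machine for deforming a given set into a ball *monotonically*. The issue is whether the deformation can be made *continuous* in the sense that matters for the Dirichlet problem.

## 2. Monotone $\gamma$-continuous paths: definitions and statements

Throughout $d\ge2$. The **capacity** of $E\subset\mathbb R^d$ is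
$$\mathrm{cap}(E)=\inf\{\|g\|_{H^1}^2:\ g\in H^1(\mathbb R^d),\ g\ge1\text{ a.e. in a neighborhood of }E\};$$
truncating, one may take $0\le g\le1$. "Quasi-everywhere" (q.e.) means up to a set of zero capacity; such sets have zero measure. A set $A$ is **quasi-open** if for every $\delta>0$ there is an open $G$ with $\mathrm{cap}(G)<\delta$ and $A\cup G$ open. Every $v\in H^1(\mathbb R^d)$ has a **quasi-continuous representative** $\tilde v$: for every $\delta>0$ it is continuous on the complement of some open $G$ with $\mathrm{cap}(G)<\delta$; it is unique q.e. For quasi-open bounded $A$,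
$$H^1_0(A)=\{v\in H^1(\mathbb R^d):\ \tilde v=0\text{ q.e. off }A\};$$
for open $A$ this is the usual space.

*Example.* For $d\ge2$ points have zero capacity (the functions are written in Lemma 7). A disc minus a countable dense subset has empty interior. It is quasi-open: cover the countable set by an open $G$ of small capacity. It has the same $H^1_0$ as the disc.

For bounded quasi-open $\Omega$ of positive measure, $\lambda(\Omega)$ is the first eigenvalue of the Dirichlet Laplacian, $w_\Omega\in H^1_0(\Omega)$ is the weak solution of $-\Delta w=1$ in $\Omega$ (the torsion function), and $T(\Omega)=\int w_\Omega\,dx$. For $1\le q<2^*$ ($2^*=\infty$ if $d=2$, $2^*=\frac{2d}{d-2}$ if $d\ge3$) put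
$$\lambda_q(\Omega)=\inf\left\{\int|\nabla u|^2:\ u\in H^1_0(\Omega),\ \|u\|_q=1\right\}.$$
So $\lambda_2=\lambda$. Also $\lambda_1=1/T$: testing with $|u|$ gives $\int|u|=\int\nabla w_\Omega\cdot\nabla|u|\le T(\Omega)^{1/2}\|\nabla u\|_2$, with equality for $u=w_\Omega$, since $\|\nabla w_\Omega\|_2^2=\int w_\Omega=T(\Omega)$.

**Definition ($\gamma$-convergence).** $\Omega_n$ $\gamma$-converges to $\Omega$ if for every $f\in L^2(\mathbb R^d)$ the solutions $u_n\in H^1_0(\Omega_n)$ of $-\Delta u_n=f$, extended by zero, converge in $L^2(\mathbb R^d)$ to the solution $u\in H^1_0(\Omega)$ of $-\Delta u=f$. A family $(\Omega_t)_{t\in[0,1]}$ is $\gamma$-continuous if $t_n\to t$ implies that $\Omega_{t_n}$ $\gamma$-converges to $\Omega_t$.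

*Example.* In $d\ge2$, $B_1\setminus\overline B_{1/n}$ $\gamma$-converges to $B_1$ (Lemma 5 together with the cut-offs of Lemma 7). In $d=1$ this is false: $\lambda((-1,1)\setminus\{0\})=\pi^2$ and $\lambda((-1,1))=\pi^2/4$.

The question, from Giuseppe Buttazzo, "On the continuity of the Continuous Steiner Symmetrization", arXiv:2211.04760 (2022), is: can every nonempty bounded open $\Omega_0$ be joined to a ball $B$ with $|B|=|\Omega_0|$ by a $\gamma$-continuous family of bounded quasi-open sets of constant measure, along which $\lambda$ is nonincreasing and $T$ is nondecreasing? For polyhedral $\Omega_0$ (boundary made of finitely many pieces of hyperplanes) it is known that such a family exists; we shall not use this. The answer is yes in general.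

**Theorem 1.** Let $d\ge2$ and let $\Omega_0\subset\mathbb R^d$ be bounded and quasi-open with $|\Omega_0|>0$ (for instance nonempty, bounded, open). Then there is a $\gamma$-continuous family $(\Omega_t)_{t\in[0,1]}$ of uniformly bounded quasi-open sets starting from $\Omega_0$, with $|\Omega_t|=|\Omega_0|$ for all $t$, $\Omega_1=B$ a ball, $\lambda(\Omega_t)$ nonincreasing and $T(\Omega_t)$ nondecreasing.

**Theorem 2 (supplement).** The family of Theorem 1 can be chosen so that simultaneously: for every $\tau>0$ the heat content $Q_{\Omega_t}(\tau)=\int e^{\tau\Delta_{\Omega_t}}1\,dx$ and the heat trace $Z_{\Omega_t}(\tau)=\sum_ke^{-\tau\lambda_k(\Omega_t)}$ are nondecreasing in $t$ (hence so is $\sum_k\lambda_k(\Omega_t)^{-p}$ for $p>d/2$); and for every $1\le q<2^*$, $\lambda_q(\Omega_t)$ is nonincreasing in $t$.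

## 3. A wall that disappears at once

If $\Omega_0$ is a ball, the constant path works. For two discs the flow of Section 1 leads to an ellipse, and one must go on in other directions. So the first thing to try for general $\Omega_0$ is: run $t\mapsto\Omega_0^t$ from $t=0$ to $t=\infty$ in one direction, then in another, and so on. Measure is constant. Here is where it breaks.

Let $d=2$, $e$ the first axis, and let $\Omega_0=\big((-1,0)\cup(0,1)\big)\times(0,1)$: two unit squares separated by a wall perpendicular to $e$. The slice $(-1,0)\cup(0,1)$ contains $[-1+\delta,-\delta]\cup[\delta,1-\delta]$, with centers $\pm\frac12$ and half-lengths $\frac12-\delta$. These merge when $e^{-t}=1-2\delta$, into $[-1+2\delta,1-2\delta]$, which then stays. Given any $t>0$, all small $\delta$ have merged before $t$. Hence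
$$\Omega_0^t=(-1,1)\times(0,1)\qquad\text{for every }t>0 .$$
The eigenvalue jumps from $\lambda(\Omega_0)=2\pi^2$ to $\frac{\pi^2}4+\pi^2=\frac54\pi^2$. Since $\lambda$ is continuous under $\gamma$-convergence (Lemma 6), the flow is not $\gamma$-continuous at $t=0$.

The jump has a special shape, however. It occurs *to the right* of $t=0$, and the limit set is larger than the present one by a *null* set, the wall. So it can be repaired without touching the measure: open the wall like a door, through the sets $\Omega_0\cup\big(\{0\}\times(0,s)\big)$, $0\le s\le1$. Two of these with close parameters differ inside a small disc, and small discs have small capacity, so this filling is $\gamma$-continuous; being increasing, it is monotone for $\lambda$ and $T$.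

For a general set we shall prove three things and then assemble them.

1. From the left there is no jump (Lemma 16). Monotonicity of energy does not give this; an equi-integrability argument does.
2. From the right the limit exists, is a quasi-open *set*, contains the present set and has the same measure (Lemma 17).
3. Between quasi-open sets $A\subset A'$ there is an increasing $\gamma$-continuous path (Lemma 7). For this $A'\setminus A$ must be released so slowly that in a short time only a part of a small ball is released. Sweeping by hyperplanes, $A\cup(A'\cap\{x_1<s\})$, is not slow enough: it releases the wall above in one instant. A Peano curve is.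

The jumps of $T$ are positive with finite sum, so there are countably many and time can be stretched to make room for all of them.

## 4. Spaces, torsion functions, generators

Fix an open ball $D=B_R(0)\supset\Omega_0$. Put $H=H^1_0(D)$ (functions extended by $0$) and $H_+=\{v\in H:v\ge0\}$. We choose $\tilde v\ge0$ if $v\ge0$, and $\tilde v=0$ off $D$ if $v\in H$. The following facts are standard.

* If $u\le v$ a.e. on a quasi-open set, then $\tilde u\le\tilde v$ q.e. on it. Sets $\{\tilde v>c\}$ and $\{\tilde v<c\}$ are quasi-open.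
* If $v_n\to v$ in $H^1$, then $\tilde v_n\to\tilde v$ q.e. along a subsequence. So $H^1_0(A)$ is closed, and, being a linear subspace, weakly closed.
* $\mathrm{cap}\{\tilde v\ge1\}\le\|v\|_{H^1}^2$; $\mathrm{cap}$ is countably subadditive.
* The lattice operations $\max,\min$ are continuous in $H^1$.
* $H$ embeds compactly in $L^2(D)$ and in $L^q(D)$ for $1\le q<2^*$; Poincaré's inequality holds in $H$.

$H^1_0(A)$ is an **ideal**: if $v\in H^1_0(A)$, $\varphi\in H^1$, $|\varphi|\le v$ a.e., then $\varphi\in H^1_0(A)$, since $|\tilde\varphi|\le\tilde v$ q.e.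

For $h\in H_+$ write $[h]=\{\tilde h>0\}\subset D$; it is quasi-open. Sets that differ by zero capacity have the same $H^1_0$ and the same measure, so nothing below distinguishes them. Equalities and inclusions of sets $[h]$ are understood up to zero capacity; when paths are concatenated, one representative is fixed at each junction.

For quasi-open $A\subset D$ let $J(v)=\frac12\int|\nabla v|^2-\int v$. The equation of $w_A$ gives $\int\nabla w_A\cdot\nabla(v-w_A)=\int(v-w_A)$ for $v\in H^1_0(A)$, so
$$J(v)-J(w_A)=\tfrac12\|\nabla(v-w_A)\|_2^2\quad(v\in H^1_0(A)),\qquad J(w_A)=-\tfrac12T(A).\tag{1}$$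
Thus $w_A$ minimizes $J$ on $H^1_0(A)$, and $T$ is nondecreasing under inclusion; likewise $\lambda_q$ is nonincreasing. Testing with $w_A^-$ gives $w_A\ge0$; then $(w_A-w_D)^+\le w_A$ lies in $H^1_0(A)$ and testing both equations with it gives $\|\nabla(w_A-w_D)^+\|_2^2=0$. Since $w_D=(R^2-|x|^2)/2d$,
$$0\le w_A\le w_D\le C:=\frac{R^2}{2d},\qquad\|\nabla w_A\|_2^2=T(A)\le T(D).\tag{2}$$

**Lemma 3 (generators).** Every quasi-open $A\subset D$ is $[g]$ for some $g\in H_+$, up to zero capacity.

*Proof.* If $A$ is open, take $g=\mathrm{dist}(\cdot,\mathbb R^d\setminus A)$, which is Lipschitz and positive exactly on $A$. In general let $G_k$ be open with $\mathrm{cap}(G_k)\to0$ and $U_k=A\cup G_k$ open, and take $g_k\in H^1$, $0\le g_k\le1$, $g_k=1$ a.e. on $G_k$, $\|g_k\|_{H^1}\to0$. Let $\eta_k=\min(1,\mathrm{dist}(\cdot,U_k^c))$ (equal to $1$ if $U_k^c=\emptyset$), let $\chi\geq 0$ be a smooth compactly supported cut-off with $\chi=1$ on $D$, and put $f_k=\chi\eta_k(1-g_k)\in H^1$, $f_k\ge0$. Off $U_k$ we have $\eta_k=0$;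 on $G_k$ we have $\tilde g_k=1$ q.e. A point off $A$ is off $U_k$ or in $G_k$, so $f_k\in H^1_0(A)$. On $A\setminus\{\tilde g_k=1\}$ we have $\tilde f_k>0$ q.e., and $\mathrm{cap}\{\tilde g_k=1\}\le\|g_k\|_{H^1}^2\to0$, so $\bigcap_k\{\tilde g_k=1\}$ has zero capacity. The sum $g=\sum_k2^{-k}f_k/(1+\|f_k\|_{H^1})$ converges in $H^1$, lies in $H^1_0(A)\subset H$, and dominates a positive multiple of each $f_k$. So $\tilde g>0$ q.e. on $A$ and $\tilde g=0$ q.e. off $A$. $\square$

## 5. Limits of the spaces $H^1_0(A_n)$ and a criterion for $\gamma$-convergence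

**Definition (limit space).** For quasi-open $A_n\subset D$ let $\mathrm{Lim}(A_n)=\{\varphi\in H:\ \mathrm{dist}_{H^1}(\varphi,H^1_0(A_n))\to0\}$; similarly $\mathrm{Lim}_{s\downarrow0}(A_s)$ for families.

*Example.* $\mathrm{Lim}(B_{1/n})=\{0\}$, since a strong limit of functions vanishing off $B_{1/n}$ is $0$ a.e.

$\mathrm{Lim}(A_n)$ is a linear subspace, and it is closed because the distance is $1$-Lipschitz. It is also an ideal in $H$: let $0\le v\in\mathrm{Lim}(A_n)$, $\varphi\in H$, $|\varphi|\le v$, and $v_n\in H^1_0(A_n)$ with $v_n\to v$. Then $\varphi_n=\max(\min(\varphi,v_n^+),-v_n^+)$ satisfies $|\varphi_n|\le v_n^+$, so $\varphi_n\in H^1_0(A_n)$, and $\varphi_n\to\max(\min(\varphi,v),-v)=\varphi$ in $H^1$.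

The next lemma says that one function controls a whole space.

**Lemma 4.** Let $h\in H_+$. The $\varphi\in H$ with $|\varphi|\le kh$ for some $k$ are dense in $H^1_0([h])$. Hence if $h\in\mathrm{Lim}(A_n)$, then $H^1_0([h])\subset\mathrm{Lim}(A_n)$.

*Proof.* **Step 1 (reduction).** The purpose is to deal with bounded functions cut away from zero. We have $\varphi=\varphi^+-\varphi^-$, and $\min(\varphi^\pm,M)\to\varphi^\pm$ as $M\to\infty$, $(\varphi-\varepsilon)^+\to\varphi$ as $\varepsilon\to0$ for $\varphi\ge0$, in $H^1$. So it suffices to approximate $(\varphi-\varepsilon)^+$ where $\varphi\in H^1_0([h])$, $0\le\varphi\le M$, $\varepsilon>0$.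

**Step 2 (the bad set has small capacity).** We show $\mathrm{cap}(\{\tilde\varphi\ge\varepsilon,\ \tilde h\le1/k\})\to0$ as $k\to\infty$. Given $\eta>0$ take an open $G$ with $\mathrm{cap}(G)<\eta$ such that $\tilde\varphi,\tilde h$ are continuous on $\mathbb R^d\setminus G$. The sets $F_k=\{\tilde\varphi\ge\varepsilon\}\cap\{\tilde h\le1/k\}\setminus G$ are closed and contained in $D$, hence compact, and they decrease. Their intersection lies in $\{\tilde\varphi\ge\varepsilon,\tilde h=0\}$, which has zero capacity because $\tilde\varphi=0$ q.e. off $[h]$. It is therefore contained in open sets of arbitrarily small capacity, and by compactness each of these contains $F_k$ for large $k$. So $\mathrm{cap}(F_k)\to0$, and the $\limsup$ of the capacities in question is at most $\eta$.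

**Step 3 (cutting it out).** Choose $k_j$ and $g_j$ with $0\le g_j\le1$, $g_j=1$ a.e. on $\{\tilde\varphi\ge\varepsilon,\tilde h\le1/k_j\}$, $\|g_j\|_{H^1}\to0$, and, passing to a subsequence, $g_j\to0$ a.e. Put $\varphi_j=(\varphi-\varepsilon)^+(1-g_j)$. Where $\varphi_j>0$ we have $h>1/k_j$ a.e., so $\varphi_j\le Mk_jh$. Moreover
$$\nabla\varphi_j=(1-g_j)\nabla(\varphi-\varepsilon)^+-(\varphi-\varepsilon)^+\nabla g_j\to\nabla(\varphi-\varepsilon)^+\quad\text{in }L^2,$$
the first term by dominated convergence, the second since $(\varphi-\varepsilon)^+\le M$. So $\varphi_j\to(\varphi-\varepsilon)^+$ in $H^1$.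

For the last statement: if $h\in\mathrm{Lim}(A_n)$, then all $\varphi\in H$ with $|\varphi|\le kh$ are in this ideal, and the ideal is closed. $\square$

**Lemma 5.** Let $A,A_n\subset D$ be quasi-open with $H^1_0(A)\subset\mathrm{Lim}(A_n)$ and $\limsup T(A_n)\le T(A)$. Then $A_n$ $\gamma$-converges to $A$. Moreover $H^1_0(A)\subset\mathrm{Lim}(A_n)$ alone implies $\limsup\lambda_q(A_n)\le\lambda_q(A)$ for $1\le q<2^*$.

*Proof.* **Step 1 (torsion functions converge strongly).** Take $v_n\in H^1_0(A_n)$, $v_n\to w_A$ in $H^1$. By (1), $\frac12\|\nabla(v_n-w_{A_n})\|_2^2=J(v_n)+\frac12T(A_n)$, whose $\limsup$ is at most $J(w_A)+\frac12T(A)=0$. So $w_{A_n}\to w_A$ in $H^1$.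

**Step 2 (bounded data).** Let $|f|\le M$ and let $u_n$ be the solution in $A_n$. We need its limits to vanish off $A$; the torsion functions provide a barrier. Testing with $(\pm u_n-Mw_{A_n})^+\in H^1_0(A_n)$ gives $\|\nabla(\pm u_n-Mw_{A_n})^+\|_2^2=\int(\pm f-M)(\pm u_n-Mw_{A_n})^+\le0$, so $|u_n|\le Mw_{A_n}$. The $u_n$ are bounded in $H$; along a subsequence $u_n\rightharpoonup u$ in $H$ and $u_n\to u$ in $L^2$. Then $|u|\le Mw_A$, so $u\in H^1_0(A)$. For $\varphi\in H^1_0(A)$ take $\varphi_n\in H^1_0(A_n)$, $\varphi_n\to\varphi$ in $H^1$, and pass to the limit in $\int\nabla u_n\cdot\nabla\varphi_n=\int f\varphi_n$. So $u$ is the solution in $A$. The limit is unique, hence the whole sequence converges in $L^2$.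

**Step 3 (general data).** Only $f|_D$ matters, bounded functions are dense in $L^2(D)$, and the solution operators are uniformly bounded on $L^2(D)$ by Poincaré's inequality in $D$. This gives all $f\in L^2$.

For the last claim let $u\in H^1_0(A)$, $\|u\|_q=1$, and $u_n\in H^1_0(A_n)$, $u_n\to u$ in $H$, hence in $L^q$. Then $\lambda_q(A_n)\le\|\nabla u_n\|_2^2/\|u_n\|_q^2\to\|\nabla u\|_2^2$. $\square$

**Lemma 6.** Let $R_A$ be the operator $f\mapsto u$ (solution in $A$) on $L^2(D)$. If $A_n\subset D$ $\gamma$-converges to $A$, then $R_{A_n}\to R_A$ in operator norm. Hence $\lambda_k(A_n)\to\lambda_k(A)$ for all $k$, and $T(A_n)\to T(A)$.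

*Proof.* Let $f_n\rightharpoonup f$ in $L^2(D)$. The $R_{A_n}$ are self-adjoint, so $\langle R_{A_n}f_n,\varphi\rangle=\langle f_n,R_{A_n}\varphi\rangle\to\langle f,R_A\varphi\rangle=\langle R_Af,\varphi\rangle$. Since $R_{A_n}f_n$ is bounded in $H$, it is precompact in $L^2$, so $R_{A_n}f_n\to R_Af$ strongly. Now take $\|f_n\|_2\le1$ with $\|(R_{A_n}-R_A)f_n\|_2\ge\frac12\|R_{A_n}-R_A\|$. From any subsequence extract one with $f_n\rightharpoonup f$; then $R_{A_n}f_n\to R_Af$ and, $R_A$ being compact, $R_Af_n\to R_Af$. So $\|R_{A_n}-R_A\|\to0$. The $\lambda_k^{-1}$ are the ordered eigenvalues of these compact nonnegative operators, and $T(A)=\langle1_D,R_A1_D\rangle$. $\square$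

## 6. Releasing a set along a Peano curve

**Lemma 7 (filling).** Let $A\subset A'\subset D$ be quasi-open. There are quasi-open sets $A_s$, $s\in[0,1]$, increasing in $s$, with $A\subset A_s\subset A'$, $A_0=A$, $A_1=A'$, and $s\mapsto A_s$ $\gamma$-continuous.

*Proof.* **Step 1 (construction).** Let $h:[0,1]\to Q$ be a continuous surjection onto a closed cube $Q\supset\overline D$ with $h(1)\notin D$: a Peano curve onto $Q$ followed by a segment in $Q$ to a corner. Put
$$A_s=A\cup\big(A'\setminus h([s,1])\big).$$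
Since $h([s,1])$ is compact, $A_s$ is quasi-open. Monotonicity and $A\subset A_s\subset A'$ are clear; $A_0=A$ because $h([0,1])\supset D$, and $A_1=A'$ because $h(1)\notin D$.

**Step 2 (close parameters differ inside a small ball).** Let $s_n\to s$. A point of $A_{s_n}\triangle A_s$ lies in exactly one of $h([s_n,1])$, $h([s,1])$, hence in $h([s\wedge s_n,s\vee s_n])$. By continuity of $h$, this is contained in $B_{\rho_n}(h(s))$ with some $0<\rho_n\to0$. For $\rho<1$ and $\delta=\sqrt\rho$ put, with $r=|x-h(s)|$,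
$$G_\rho(x)=1\ \ (r\le\rho),\qquad G_\rho(x)=\frac{\log(\delta/r)}{\log(\delta/\rho)}\ \ (\rho<r<\delta),\qquad G_\rho(x)=0\ \ (r\ge\delta).$$
It is Lipschitz, and as $d\ge2$ and $r\le1$ on its support,
$$\int|\nabla G_\rho|^2=\frac{|S^{d-1}|}{\log^2(\delta/\rho)}\int_\rho^\delta r^{d-3}\,dr\le\frac{|S^{d-1}|}{\log(\delta/\rho)}\longrightarrow0\qquad(\rho\to0).$$
So $g_n=G_{\rho_n}$ satisfies $0\le g_n\le1$, $g_n=1$ on $B_{\rho_n}(h(s))$, $\|g_n\|_{H^1}\to0$, $g_n\to0$ a.e.

**Step 3 (the hypothesis $H^1_0(A_s)\subset\mathrm{Lim}(A_{s_n})$).** Let $\varphi\in H^1_0(A_s)$ be bounded. Then $(1-g_n)\varphi$ vanishes q.e. off $A_s$ and on the ball that contains $A_s\setminus A_{s_n}$, so it is in $H^1_0(A_{s_n})$. Its gradient is $(1-g_n)\nabla\varphi-\varphi\nabla g_n\to\nabla\varphi$ in $L^2$. So $\varphi\in\mathrm{Lim}(A_{s_n})$; bounded functions are dense in $H^1_0(A_s)$.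

**Step 4 (the hypothesis on $T$).** Let $w_n=w_{A_{s_n}}\le C$. As in Step 3, $(1-g_n)w_n\in H^1_0(A_s)$, so by (1) and (2)
$$-\tfrac12T(A_s)\le J((1-g_n)w_n)\le\tfrac12\big(\|\nabla w_n\|_2+C\|\nabla g_n\|_2\big)^2-\int w_n+C\int_Dg_n=-\tfrac12T(A_{s_n})+o(1),$$
because $\|\nabla w_n\|_2^2=\int w_n=T(A_{s_n})\le T(D)$. So $\limsup T(A_{s_n})\le T(A_s)$, and Lemma 5 applies. $\square$

## 7. The flow on the line and on open sets

**Lemma 8.** Let $K,L\in\mathcal K$, $K\subset[-\rho,\rho]$, and let $N$ be the number of components of $K$.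

1. $K^{s+t}=(K^s)^t$, $|K^t|=|K|$, all centers at time $t$ lie in $[-\rho e^{-t},\rho e^{-t}]$, and $(K+h)^t=K^t+e^{-t}h$ for $h\in\mathbb R$.
2. $K^t$ and $K^s$ have Hausdorff distance at most $\rho|t-s|$, and $|K^t\triangle K^s|\le2N\rho|t-s|$.
3. For $t$ large, $K^t$ is a single interval.
4. $K\subset L$ implies $K^t\subset L^t$.
5. With $K_r=K+[-r,r]$: $K^t+[-re^{-t},re^{-t}]\subset(K_r)^t$. In particular $K^t\subset\mathrm{int}\,(K_r)^t$ for $r>0$.

*Proof.* (1) The first two claims are clear from the construction. If $[a,b]$ and $[b,c]$ merge, the center $\frac{a+c}2$ of $[a,c]$ is the length-weighted mean of the centers of the parts, since $(b-a)\frac{a+b}2+(c-b)\frac{b+c}2=\frac{c^2-a^2}2$. So at a collision the center stays in the interval containing the old ones, which gives the bound. For $K+h$, the centers before a collision are $e^{-t}c_i+e^{-t}h$, differences of centers are unchanged, collisions occur at the same times, and the merged set is the translate by $e^{-t}h$; restart.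

(2) Follow each original component $I_i$ as a constituent of the component that contains it: $K^t=\bigcup_i(I_i+d_i(t))$ with disjoint interiors. A component with center $c$ has speed $|c|\le\rho$, so each $d_i$ is Lipschitz with constant $\rho$. Both estimates follow.

(3) Two disjoint components have centers at distance at least twice the minimal half-length, which never decreases, while all centers tend to $0$.

(4) Let $S$ be the set of $t_*\ge0$ such that $K^t\subset L^t$ on $[0,t_*]$. It is closed by (2) applied to $K$ and $L$, and $0\in S$. Let $t_*\in S$. Each component $[a,b]$ of $K^{t_*}$ lies in a component $[a',b']$ of $L^{t_*}$. The components of each set have positive mutual distance, so for a short time $\tau$ both flows only translate. With $q=e^{-\tau}$ the left endpoints become $q\frac{a+b}2-\frac{b-a}2=\frac{1+q}2a-\frac{1-q}2b$, and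
$$\tfrac{1+q}2a-\tfrac{1-q}2b\ \ge\ \tfrac{1+q}2a'-\tfrac{1-q}2b'$$
because $a\ge a'$ and $b\le b'$. For the right endpoints, $\frac{1+q}2b-\frac{1-q}2a\le\frac{1+q}2b'-\frac{1-q}2a'$. So the inclusion persists, $S$ is open in $[0,\infty)$, and $S=[0,\infty)$.

(5) By (1) and (4), $K^t+[-re^{-t},re^{-t}]=\bigcup_{|h|\le r}(K+h)^t\subset(K_r)^t$. $\square$

**Lemma 9.** Let $U,W\subset(-R,R)$ be open and $s,t\in[0,\infty)$.

1. $U^t$ is open. If $L\subset U^t$ is compact, then $L\subset K^t$ for some $K\in\mathcal K$, $K\subset U$.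
2. $U^0=U$, $|U^t|=|U|$, $U\subset W\Rightarrow U^t\subset W^t$, $(-\rho,\rho)^t=(-\rho,\rho)$, $(U^s)^t=U^{s+t}$.
3. We have
$$|U^s\triangle U|\to0\ (s\downarrow0),\qquad|U^t\triangle U^\infty|\to0\ (t\to\infty).\tag{3}$$

For open $U,W\subset D$ and a direction $e$, $U^t$ is open for $t\in[0,\infty]$, $U^t\subset D$, $|U^t|=|U|$, $U\subset W\Rightarrow U^t\subset W^t$, $(U^s)^t=U^{s+t}$ for $s,t<\infty$, and $A^t=A$ for every open ball $A\subset D$ centered at $0$ (in particular $D^t=D$).

*Proof.* (1) If $K\subset U$, then $K_r\subset U$ for some $r>0$, and $K^t\subset\mathrm{int}(K_r)^t$, so $U^t$ is open. The union is directed, because $K\cup K'\in\mathcal K$ and the flow is monotone. Each point of a compact $L\subset U^t$ lies in some $\mathrm{int}(K_r)^t$ with $K_r\subset U$; take a finite subcover and the union of the corresponding $K_r$.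

(2) $U^0=U$ and monotonicity are clear. If $L\subset U^t$ is compact, $L\subset K^t$ gives $|L|\le|K|\le|U|$; conversely $|K|=|K^t|\le|U^t|$ for all $K\subset U$. So $|U^t|=|U|$. A set $K\subset(-\rho,\rho)$ lies in some $[-\rho',\rho']$, $\rho'<\rho$, which does not move; this gives $(-\rho,\rho)^t=(-\rho,\rho)$. Semigroup: for $K\subset U$, $K^{s+t}=(K^s)^t\subset(U^s)^t$; conversely, if $L\in\mathcal K$, $L\subset U^s$, then by (1) $L\subset K^s$ with $K\subset U$, so $L^t\subset K^{s+t}\subset U^{s+t}$.

(3) Take $K\in\mathcal K$, $K\subset U$, $|U\setminus K|<\delta$. Then $K^s\subset U^s$ and $|U^s\setminus K^s|=|U|-|K|<\delta$, so $|U^s\triangle U|\le2\delta+|K^s\triangle K|$, and $|K^s\triangle K|\to0$. For $t$ large $K^t$ is an interval of length $|K|$ with center tending to $0$, so $\limsup_{t\to\infty}|U^t\triangle U^\infty|\le2\delta$.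

In $\mathbb R^d$: let $x\in U^t$. If $t<\infty$, $x_1\in K^t$ with $K\subset U_{x'}$; then $K_r\times B_r(x')\subset U$ for some $r>0$, and by Lemma 8(5) $(x_1-re^{-t},x_1+re^{-t})\times B_r(x')\subset U^t$. If $t=\infty$, take $K\subset U_{x'}$ with $|K|>2|x_1|$; then $K\times B_r(x')\subset U$ for some $r$, so $|U_{y'}|\ge|K|$ for $y'\in B_r(x')$. So $U^t$ is open. The rest holds slice by slice (Fubini for the measure; the slices of a centered ball are centered intervals; $U^t\subset D^t=D$). $\square$

## 8. Integrals with Gaussian weights increase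

Let $p_\varepsilon$ be the density of the normal law $N(0,\varepsilon\,\mathrm{Id})$ on $\mathbb R^d$. This section replaces the usual rearrangement inequality; it is what will control energies, and later heat kernels.

**Lemma 10 (product inequality).** Let $U_1,\dots,U_n\subset D$ be open, $\mathcal E$ a finite family of pairs $(i,j)$, and $t\in[0,\infty)$. Then
$$\int\prod_i1_{U_i^t}(x_i)\prod_{(i,j)\in\mathcal E}p_\varepsilon(x_i-x_j)\,dx\ \ge\ \int\prod_i1_{U_i}(x_i)\prod_{(i,j)\in\mathcal E}p_\varepsilon(x_i-x_j)\,dx.\tag{4}$$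

*Proof.* **Step 1 (reduction to finite unions of intervals).** $p_\varepsilon$ is a product of the one-dimensional density $k$ in the direction $e$ and a density in $x'$. Fix all $x_i'$; by Fubini it suffices to prove the one-dimensional inequality for the slices. Exhaust each slice by an increasing sequence $K_m\in\mathcal K$ whose interiors also exhaust it. Any $K\in\mathcal K$ inside the slice lies in some $K_m$, so the $K_m^t$ increase to the evolved slice. By monotone convergence we may assume $U_i=K_i\in\mathcal K$ in dimension one.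

**Step 2 (between collisions).** On a time interval on which none of the $K_i$ has a collision, the integral is a finite sum, over the choices of one component in each $K_i$, of terms
$$\Psi(c_1,\dots,c_n)=\int_{\mathbb R^n}\prod_i1_{[-h_i,h_i]}(x_i-c_i)\prod_{(i,j)\in\mathcal E}k(x_i-x_j)\,dx,$$
with $c_i$ the centers and $h_i$ the half-lengths of the chosen components. $\Psi$ is even (substitute $x\to-x$). The integrand is log-concave in $(x,c)$, so $\Psi$ is log-concave by Prékopa's theorem (marginals of log-concave functions are log-concave). For $q\in[0,1]$, $qc=\frac{1+q}2c+\frac{1-q}2(-c)$, hence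
$$\Psi(qc)\ge\Psi(c)^{(1+q)/2}\,\Psi(-c)^{(1-q)/2}=\Psi(c).$$
As time passes all centers are multiplied by the *same* factor $q\le1$. So each term does not decrease.

**Step 3 (through collisions).** By continuity of $K_i^t$ in measure the integral does not decrease up to and including the collision time, when the sets themselves do not change; only the bookkeeping of components does. There are finitely many collisions. $\square$

## 9. The flow on functions

Quasi-open sets are not open, and we need linear-space tools, so we transport functions. Let $\mathcal C$ be the set of continuous $u\ge0$ on $\mathbb R^d$ vanishing off $D$, and $\mathcal L\supset\mathcal C$ the set of bounded lower semicontinuous $u\ge0$ vanishing off $D$. For $u\in\mathcal L$, $t\in[0,\infty]$ put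
$$u^t(x)=\sup\{c>0:\ x\in\{u>c\}^t\},\quad\sup\emptyset=0,\qquad\text{so that}\qquad\{u^t>c\}=\{u>c\}^t\quad(c\ge0).\tag{5}$$
Proof of (5). If $u^t(x)>c$, then $x\in\{u>c'\}^t\subset\{u>c\}^t$ for some $c'>c$. Conversely let $x\in\{u>c\}^t$. There is a nonempty $K\in\mathcal K$ in the slice $\{u>c\}_{x'}$ with $x_1\in K^t$ (or $|K|>2|x_1|$ if $t=\infty$). The lower semicontinuous $u$ attains its minimum on $K\times\{x'\}$, so $K\subset\{u>c'\}_{x'}$ for some $c'>c$, and $u^t(x)\ge c'>c$.

By (5) and Lemma 9, $u^t\in\mathcal L$, $|\{u^t>c\}|=|\{u>c\}|$ for $c\ge0$, $u\le v$ implies $u^t\le v^t$, and $(u^s)^t=u^{s+t}$ for finite $s,t$. For open $A,E\subset D$, $A^t\cap E^t\supset(A\cap E)^t$, so $|A^t\cap E^t|\ge|A\cap E|$. By the layer-cake formula $\int u^tv^t=\iint|\{u^t>c\}\cap\{v^t>c'\}|\,dc\,dc'\ge\int uv$. As $\|u^t\|_2=\|u\|_2$,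
$$\|u^t-v^t\|_2\le\|u-v\|_2\qquad(u,v\in\mathcal L).$$
$\mathcal C$ is dense in $L^2_+(D)$, so $u\mapsto u^t$ extends from $\mathcal C$ to $L^2_+(D)$ as a contraction; since the contraction property holds on $\mathcal L$, the extension agrees with (5) there.

**Lemma 11.** For $u,v\in L^2_+(D)$ and $t\in[0,\infty]$:

1. $\|u^t-v^t\|_2\le\|u-v\|_2$; $u\le v$ implies $u^t\le v^t$; $(\alpha u)^t=\alpha u^t$ for $\alpha\ge0$; $|\{u^t>c\}|=|\{u>c\}|$ for all $c\ge0$. In particular $\int u^t=\int u$, and $\|u^t\|_q=\|u\|_q$.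
2. $u^0=u$ and $(u^s)^t=u^{s+t}$ for $s,t<\infty$; $t\mapsto u^t$ is $L^2$-continuous on $[0,\infty]$; $(u^t)^\infty=u^\infty$ for $t<\infty$.
3. For a.e. $x'$, $u^\infty(\cdot,x')$ is the one-dimensional symmetric decreasing rearrangement of $u(\cdot,x')$.

*Proof.* (1) The contraction property is built in, and homogeneity holds on $\mathcal C$ (for $\alpha>0$, $\{\alpha u>c\}=\{u>c/\alpha\}$). If $u\le v$ take $u_k,v_k\in\mathcal C$ with $u_k\to u$, $v_k\to v$; then $u_k\wedge v_k\to u\wedge v=u$ and $(u_k\wedge v_k)^t\le v_k^t$; pass to the limit. Let $u_k\in\mathcal C$, $u_k\to u$, so $u_k^t\to u^t$; along a subsequence both converge a.e. If $|\{u=c\}|=|\{u^t=c\}|=0$, which excludes only countably many $c>0$, then $|\{u>c\}|=\lim|\{u_k>c\}|=\lim|\{u_k^t>c\}|=|\{u^t>c\}|$. For the other $c\ge0$ use $\{u>c\}=\bigcup_{c'>c}\{u>c'\}$.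

(2) The first two identities pass from $\mathcal C\subset\mathcal L$ to the limit by contraction. Let $u\in\mathcal C$. Then
$$\|u^s-u\|_1\le\iint\big|(\{u>c\}_{x'})^s\triangle\{u>c\}_{x'}\big|\,dx'\,dc\to0\qquad(s\downarrow0)$$
by (3) and dominated convergence: the integrand is at most $4R$, on a bounded range of $(x',c)$. Boundedness gives $u^s\to u$ in $L^2$. In the same way $u^t\to u^\infty$ as $t\to\infty$. Both statements extend to $L^2_+(D)$, since $\|u^s-u\|_2\le2\|u-v\|_2+\|v^s-v\|_2$ and similarly at $\infty$. Two-sided continuity at finite times follows from $\|u^{t+r}-u^t\|_2=\|(u^r)^t-u^t\|_2\le\|u^r-u\|_2$. Finally $(u^t)^\infty=\lim_{r\to\infty}u^{t+r}=u^\infty$.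

(3) On $\mathcal C$ this is (5) with the definition of $U^\infty$. In general let $u_k\in\mathcal C$, $u_k\to u$ in $L^2$. Along a subsequence, for a.e. $x'$, $u_k(\cdot,x')\to u(\cdot,x')$ and $u_k^\infty(\cdot,x')\to u^\infty(\cdot,x')$ in $L^2(\mathbb R)$; and the one-dimensional rearrangement is an $L^2$-contraction. $\square$

*Remark (open sets).* If $\Omega_0$ is open and $g=\mathrm{dist}(\cdot,\Omega_0^c)$, then for $t<\infty$ the sets $[g^t]$ used below are the sets $\Omega_0^t$ of Section 1. Indeed $\{g^t>0\}=\Omega_0^t$ by (5), and $g^t$ is Lipschitz, hence its own quasi-continuous representative: as $g$ is $1$-Lipschitz, $K\subset\{g>c\}_{x'}$ implies $K_r\subset\{g>c-r\}_{x'}$ and $K\subset\{g>c-|x'-y'|\}_{y'}$ (for nonnegative levels), and Lemma 8(5) gives $|g^t(x)-g^t(y)|\le e^t|x_1-y_1|+|x'-y'|$.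

## 10. Energies decrease, and gradients stay equi-integrable

A decreasing Dirichlet integral will give monotonicity. For left limits we need more: the squared gradients must not concentrate. Both follow from one family of functionals. With $m$ the standard Gaussian density on $\mathbb R^d$ put, for $a\ge0$,
$$\Phi_a(v)=\iint\big((\nabla v(x)\cdot z)^2-a^2\big)^+m(z)\,dz\,dx\qquad(v\in H^1(\mathbb R^d)).$$
Then $\Phi_0(v)=\int|\nabla v|^2$, and $\Phi_a$ does not depend on the direction $e$.

**Lemma 12.** If $v\in H_+$ and $t\in[0,\infty]$, then $v^t\in H_+$ and $\Phi_a(v^t)\le\Phi_a(v)$ for all $a\ge0$. In particular $\int|\nabla v^t|^2\le\int|\nabla v|^2$.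

*Proof.* We approximate $\Phi_a$ by a difference functional that makes sense on $L^2$:
$$I_{\varepsilon,a}(v)=\iint\Big(\frac{|v(x)-v(y)|^2}\varepsilon-a^2\Big)^+p_\varepsilon(x-y)\,dx\,dy .$$
Since $|(r^2-b^2)^+-(r'^2-b^2)^+|\le|r^2-r'^2|\le|r-r'|\,|r+r'|$ and $\iint|v(x)-v(y)|^2p_\varepsilon\le4\|v\|_2^2$, the Cauchy–Schwarz inequality shows that $I_{\varepsilon,a}$ is finite and continuous on $L^2$.

**Step 1 ($I_{\varepsilon,a}(v^t)\le I_{\varepsilon,a}(v)$ for $v\in L^2_+(D)$, $t\in[0,\infty]$).** The purpose is to reduce to the product inequality. By continuity and Lemma 11 we may assume $v\in\mathcal C$, $t<\infty$. For $r,b\ge0$,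
$$(r^2-b^2)^+=2b(r-b)^++2\int_b^\infty(r-\rho)^+\,d\rho ,$$
so it suffices to treat $(|v(x)-v(y)|-\rho)^+$ with $\rho\ge0$ in place of the bracket. For $\alpha,\beta\ge0$,
$$(\alpha-\beta-\rho)^+=(\alpha-\rho)^+-\int_0^\infty1_{\alpha>s+\rho}1_{\beta>s}\,ds,$$
because the integral is $\min((\alpha-\rho)^+,\beta)$. Also $(|\alpha-\beta|-\rho)^+=(\alpha-\beta-\rho)^++(\beta-\alpha-\rho)^+$. As $\int p_\varepsilon=1$,
$$\iint(|v(x)-v(y)|-\rho)^+p_\varepsilon=2\int(v-\rho)^+-2\int_0^\infty\iint1_{\{v>s+\rho\}}(x)1_{\{v>s\}}(y)\,p_\varepsilon(x-y)\,dx\,dy\,ds .$$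
Under the flow the first term is unchanged (equimeasurability) and the double integrals do not decrease, by (5) and (4) with $n=2$.

**Step 2 ($v^t\in H_+$).** With the unitary Fourier transform,
$$I_{\varepsilon,0}(v)=\frac2\varepsilon\int\big(1-e^{-\varepsilon|\xi|^2/2}\big)|\hat v|^2d\xi\ \uparrow\ \int|\xi|^2|\hat v|^2d\xi\qquad(\varepsilon\downarrow0).$$
So Step 1 with $a=0$ and $v\in H_+$ give $v^t\in H^1(\mathbb R^d)$. It vanishes a.e. off the ball $D$ and is $\ge0$, so $v^t\in H_+$.

**Step 3 (from $I_{\varepsilon,a}$ to $\Phi_a$).** For $v\in H$ substitute $y=x+\sqrt\varepsilon z$: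
$$I_{\varepsilon,a}(v)=\iint\Big(\Big(\frac{v(x+\sqrt\varepsilon z)-v(x)}{\sqrt\varepsilon}\Big)^2-a^2\Big)^+m(z)\,dz\,dx .$$
The quotient is $\int_0^1\nabla v(x+\theta\sqrt\varepsilon z)\cdot z\,d\theta$ and $r\mapsto(r^2-a^2)^+$ is convex, so Jensen's inequality and translation invariance give $I_{\varepsilon,a}(v)\le\Phi_a(v)$. Moreover $I_{\varepsilon,a}(v)\to\Phi_a(v)$ as $\varepsilon\to0$: for fixed $z$ the quotients converge to $\nabla v\cdot z$ in $L^2(dx)$ by continuity of translations, with norm at most $|z|\|\nabla v\|_2$; by dominated convergence they converge in $L^2(m(z)\,dz\,dx)$. Hence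
$$\Phi_a(v^t)=\lim_{\varepsilon\to0}I_{\varepsilon,a}(v^t)\le\liminf_{\varepsilon\to0}I_{\varepsilon,a}(v)\le\Phi_a(v).\qquad\square$$

**Lemma 13.** For $g\in H_+$ let $\mathcal R(g)$ be the set of all functions obtained from $g$ by finitely many maps $v\mapsto v^t$ ($t\in[0,\infty]$, arbitrary directions). Then $\{|\nabla v|^2:v\in\mathcal R(g)\}$ is bounded in $L^1$ and equi-integrable.

*Proof.* Iterating Lemma 12, $\Phi_a(v)\le\Phi_a(g)$ for $v\in\mathcal R(g)$; here it matters that $\Phi_a$ is the same for all directions. With $a=0$ this is the $L^1$ bound, and $\Phi_a(g)\to0$ as $a\to\infty$ by dominated convergence. For fixed $x$, $\nabla v(x)\cdot z$ has under $m$ the law of $|\nabla v(x)|z_1$. With $c_0=\int_{|z_1|\ge1}m>0$,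
$$\Phi_a(v)\ge c_0\int(|\nabla v|^2-a^2)^+\ge\frac{c_0}2\int_{\{|\nabla v|^2\ge2a^2\}}|\nabla v|^2 .$$
So the last integrals tend to $0$ as $a\to\infty$, uniformly in $v\in\mathcal R(g)$; this is equi-integrability, as all functions live on the bounded set $D$. $\square$

The next lemma is where equi-integrability pays: $L^2$ convergence of generators suffices, strong $H^1$ convergence is not needed.

**Lemma 14.** Let $g_n\in H_+$, $g_n\to g_\infty$ in $L^2$ with $g_\infty\in H_+$, and let $\{|\nabla g_n|^2\}$ be bounded in $L^1$ and equi-integrable. If $E_n\supset[g_n]$ are quasi-open in $D$, then $H^1_0([g_\infty])\subset\mathrm{Lim}(E_n)$.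

*Proof.* As $(g_\infty-\varepsilon)^+\to g_\infty$ in $H^1$ and $\mathrm{Lim}(E_n)$ is closed, by Lemma 4 it suffices that $\psi=(g_\infty-\varepsilon)^+\in\mathrm{Lim}(E_n)$ for every $\varepsilon>0$. Let $z_n=\min(g_n,\psi)$. Since $0\le z_n\le g_n$, $z_n\in H^1_0([g_n])\subset H^1_0(E_n)$, and $z_n\to\min(g_\infty,\psi)=\psi$ in $L^2$. On $N_n=\{g_n<\psi\}$ we have $\psi>0$, so $g_\infty-g_n>\varepsilon$; hence $|N_n|\le\varepsilon^{-2}\|g_n-g_\infty\|_2^2\to0$. Since $\nabla z_n=\nabla g_n$ on $N_n$ and $\nabla z_n=\nabla\psi$ elsewhere,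
$$\int|\nabla z_n|^2\le\int|\nabla\psi|^2+\int_{N_n}|\nabla g_n|^2\longrightarrow\int|\nabla\psi|^2$$
by equi-integrability. So $z_n\rightharpoonup\psi$ weakly in $H$ with $\limsup\|\nabla z_n\|_2\le\|\nabla\psi\|_2$, and therefore $z_n\to\psi$ in $H^1$. $\square$

## 11. One direction: no jump from the left, null jumps to the right

Fix $e$ and $g\in H_+\setminus\{0\}$; put $V=|[g]|$ and $A^t=[g^t]$ for $t\in[0,\infty]$. By Lemma 11(1) with $c=0$, $|A^t|=V$.

**Lemma 15.**

1. If $v\in H^1_0(A^t)$, $v\ge0$, $0\le t<\infty$, $s\in[0,\infty]$, then $v^s\in H^1_0(A^{t+s})$.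
2. On $[0,\infty]$, $T(A^t)$ is nondecreasing and $\lambda_q(A^t)$ is nonincreasing ($1\le q<2^*$).
3. If $v\in H_+$, then $v^s\to v$ strongly in $H^1$ as $s\downarrow0$.

*Proof.* (1) By Lemma 4 (take positive parts of the approximants) there are $\varphi_k\in H$ with $0\le\varphi_k\le c_kg^t$, $\varphi_k\to v$ in $H^1$. Then $\varphi_k^s\le c_k(g^t)^s=c_kg^{t+s}$ and $\varphi_k^s\in H_+$, so $\varphi_k^s\in H^1_0(A^{t+s})$. They are bounded in $H$ by Lemma 12 and converge to $v^s$ in $L^2$, hence weakly in $H^1$; $H^1_0(A^{t+s})$ is weakly closed.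

(2) Let $w=w_{A^t}$. Then $w^s\in H^1_0(A^{t+s})$ and $-\frac12T(A^{t+s})\le J(w^s)\le J(w)=-\frac12T(A^t)$, by Lemma 12 and $\int w^s=\int w$. For $\lambda_q$, competitors may be taken nonnegative, $\|v^s\|_q=\|v\|_q$ and $\|\nabla v^s\|_2\le\|\nabla v\|_2$.

(3) $v^s\to v$ in $L^2$, the $v^s$ are bounded in $H$, so $v^s\rightharpoonup v$; and $\|\nabla v^s\|_2\le\|\nabla v\|_2$ makes the convergence strong. $\square$

Part 3 works because to the right of a time the energies are on the good side. From the left we have $\|\nabla g^{t_n}\|_2\ge\|\nabla g^t\|_2$, and nothing proved so far excludes that the limit of the left-hand sides is strictly larger. This is the point at which Lemma 14 is needed.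

**Lemma 16 (left limits).** If $t_n\to t\in(0,\infty]$, $t_n<t$, and $E_n\supset A^{t_n}$ are quasi-open in $D$, then $H^1_0(A^t)\subset\mathrm{Lim}(E_n)$.

*Proof.* $g^{t_n}\to g^t$ in $L^2$ by Lemma 11(2), and $g^{t_n}\in\mathcal R(g)$. Use Lemmas 13 and 14. $\square$

**Lemma 17 (right limits).** Let $0\le t<\infty$. There is a quasi-open $A^{t+}$ with $A^t\subset A^{t+}\subset D$, $|A^{t+}|=V$, $H^1_0(A^{t+})\subset\mathrm{Lim}_{s\downarrow0}(A^{t+s})$ and $\lim_{s\downarrow0}T(A^{t+s})=T(A^{t+})$. Hence $A^{t+s}$ $\gamma$-converges to $A^{t+}$ as $s\downarrow0$.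

*Proof.* Let $w_s$ be the torsion function of $A^{t+s}$, $s>0$, and $T(s)=T(A^{t+s})$. By Lemma 15, $T(s)$ is monotone; it is bounded, so it has a limit as $s\downarrow0$. Write $\mathcal X=\mathrm{Lim}_{s\downarrow0}(A^{t+s})$.

**Step 1 (the $w_s$ converge).** We compare two torsion functions by flowing the earlier one to the later time. For $0<r<s$, $w_r^{s-r}\in H^1_0(A^{t+s})$, so by (1) and $J(w_r^{s-r})\le J(w_r)$
$$\|\nabla(w_r^{s-r}-w_s)\|_2^2=2\big(J(w_r^{s-r})-J(w_s)\big)\le2\big(J(w_r)-J(w_s)\big)=T(s)-T(r).$$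
The $w_s$ are bounded in $H$. Suppose $w_{r_n}\rightharpoonup w$ and $w_{s_n}\rightharpoonup w'$ in $H$ with $r_n,s_n\to0$; both converge strongly in $L^2$. Replacing $(r_n)$ by a subsequence we may assume $r_n<s_n$ for all $n$. Since $T(s_n)-T(r_n)\to0$, $w_{r_n}^{s_n-r_n}-w_{s_n}\to0$ in $L^2$, while
$$\|w_{r_n}^{s_n-r_n}-w\|_2\le\|w_{r_n}-w\|_2+\|w^{s_n-r_n}-w\|_2\to0 .$$
So $w=w'$. Hence $w_s\to w_+$ in $L^2$ and weakly in $H$ as $s\downarrow0$, for some $w_+\in H_+$.

**Step 2 ($w_+$ and $g^t$ belong to $\mathcal X$).** Weak convergence alone would not give this; we flow $w_+$ itself. For fixed $s$ and $r\downarrow0$,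
$$\|w_r^{s-r}-w_+^s\|_2=\|w_r^{s-r}-(w_+^r)^{s-r}\|_2\le\|w_r-w_+^r\|_2\le\|w_r-w_+\|_2+\|w_+-w_+^r\|_2\to0 .$$
The $w_r^{s-r}\in H^1_0(A^{t+s})$ are bounded in $H$, so $w_+^s\in H^1_0(A^{t+s})$ by weak closedness. By Lemma 15(3) $w_+^s\to w_+$ in $H^1$, so $w_+\in\mathcal X$. Likewise $g^{t+s}=(g^t)^s\to g^t$ in $H^1$ and $g^{t+s}\in H^1_0(A^{t+s})$, so $g^t\in\mathcal X$.

**Step 3 (the set).** Put $A^{t+}=A^t\cup[w_++g^t]$, which equals $[w_++g^t]$ up to zero capacity. Since $w_++g^t\in\mathcal X$, Lemma 4 gives $H^1_0(A^{t+})\subset\mathcal X$. We check that $w_+$ is its torsion function. It lies in $H^1_0(A^{t+})$ since $0\le w_+\le w_++g^t$. For $\varphi\in H^1_0(A^{t+})$ take $\varphi_s\in H^1_0(A^{t+s})$, $\varphi_s\to\varphi$ in $H^1$; from $\int\nabla w_s\cdot\nabla\varphi_s=\int\varphi_s$ we get $\int\nabla w_+\cdot\nabla\varphi=\int\varphi$. So $T(A^{t+})=\int w_+=\lim_{s\downarrow0}\int w_s=\lim_{s\downarrow0}T(A^{t+s})$.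

**Step 4 (measure and conclusion).** $|A^{t+}|\ge|A^t|=V$. The functions $w_s+g^{t+s}$ vanish a.e. off $A^{t+s}$ and converge to $w_++g^t$ in $L^2$; along a sequence $s_n\downarrow0$ with a.e. convergence, $1_{\{w_++g^t>0\}}\le\liminf1_{A^{t+s_n}}$ a.e., and Fatou's lemma gives $|A^{t+}|\le V$. Lemma 5 gives the $\gamma$-convergence. $\square$

Combining Lemmas 15, 17 and 5: for $0\le t<t'\le\infty$,
$$\lambda_q(A^{t'})\le\limsup_{s\downarrow0}\lambda_q(A^{t+s})\le\lambda_q(A^{t+})\le\lambda_q(A^t),\qquad T(A^t)\le T(A^{t+})\le T(A^{t'}).\tag{6}$$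

## 12. Stretching time at the jumps

**Proposition 18.** There is a $\gamma$-continuous family $(E_\sigma)_{\sigma\in[0,\Theta]}$ of quasi-open subsets of $D$ with $|E_\sigma|=V$, $E_0=[g]$, $E_\Theta=[g^\infty]$, $\lambda_q(E_\sigma)$ nonincreasing (in particular $\lambda$), $T(E_\sigma)$ nondecreasing, and each $E_\sigma$ contains some $A^t=[g^t]$, $t\in[0,\infty]$.

*Proof.* **Step 1 (new time).** We insert at each jump an interval as long as the jump of $T$. Let $j_t=T(A^{t+})-T(A^t)\ge0$ and $\mathcal J=\{t\in[0,\infty):j_t>0\}$. By (6) the intervals $(T(A^t),T(A^{t+}))$, $t\in\mathcal J$, are disjoint subsets of $[0,T(D)]$, so $\mathcal J$ is countable and $\sum j_t\le T(D)$. Let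
$$\theta(t)=\frac t{1+t}+\sum_{r\in\mathcal J,\,r<t}j_r\quad(t<\infty),\qquad\theta(\infty)=\Theta=1+\sum_{r\in\mathcal J}j_r .$$
$\theta$ is strictly increasing and left-continuous on $[0,\infty]$, $\theta(0)=0$, and $\theta(t+)=\theta(t)+j_t$; put $\theta(\infty+)=\Theta$. The intervals $[\theta(t),\theta(t+)]$ are disjoint. They cover $[0,\Theta]$: for $\sigma$ take $t=\sup\{r:\theta(r)\le\sigma\}$; then $\theta(t)\le\sigma$ by left continuity, and either $t=\infty$ and $\sigma=\Theta$, or $\theta(r)>\sigma$ for $r>t$ and so $\sigma\le\theta(t+)$. For $\sigma\in[\theta(t),\theta(t+)]$ put $p(\sigma)=t$. The map $p$ is nondecreasing and onto $[0,\infty]$, hence continuous.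

**Step 2 (the path).** Let $t=p(\sigma)$. If $t\notin\mathcal J$, put $E_\sigma=A^t$. If $t\in\mathcal J$, let $E_\sigma$ be the set with parameter $(\sigma-\theta(t))/j_t$ in the path of Lemma 7 from $A^t$ to $A^{t+}$. In all cases $A^t\subset E_\sigma$, and $E_\sigma\subset A^{t+}$ if $t<\infty$; so $|E_\sigma|=V$. Also $E_0=A^0=[g]$ and $E_\Theta=A^\infty=[g^\infty]$. Monotonicity: if $\sigma<\sigma'$ and $p(\sigma)=p(\sigma')$, then $E_\sigma\subset E_{\sigma'}$; if $t=p(\sigma)<t'=p(\sigma')$, then by (6) $T(E_\sigma)\le T(A^{t+})\le T(A^{t'})\le T(E_{\sigma'})$ and $\lambda_q(E_\sigma)\ge\lambda_q(A^{t+})\ge\lambda_q(A^{t'})\ge\lambda_q(E_{\sigma'})$.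

**Step 3 ($\gamma$-continuity).** Let $\sigma_n\to\sigma$, $t=p(\sigma)$, $t_n=p(\sigma_n)$, so $t_n\to t$. It suffices that every subsequence has a further subsequence along which $E_{\sigma_n}$ $\gamma$-converges to $E_\sigma$; so we may assume one of three cases.

(i) $t_n=t$ for all $n$. If $t\in\mathcal J$ use Lemma 7; otherwise $\sigma_n=\sigma$.

(ii) $t_n<t$ for all $n$. Then $\sigma_n\le\theta(t_n+)\le\theta(t)\le\sigma$, so $\sigma=\theta(t)$ and $E_\sigma=A^t$. Since $E_{\sigma_n}\supset A^{t_n}$, Lemma 16 gives $H^1_0(A^t)\subset\mathrm{Lim}(E_{\sigma_n})$, and $T(E_{\sigma_n})\le T(A^{t_n+})\le T(A^t)$. Lemma 5 applies.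

(iii) $t_n>t$ for all $n$. Then $\sigma\le\theta(t+)\le\theta(t_n)\le\sigma_n$, so $\sigma=\theta(t+)$. If $t\in\mathcal J$, then $E_\sigma=A^{t+}$; otherwise $E_\sigma=A^t\subset A^{t+}$ and $T(A^t)=T(A^{t+})$. In both cases, by Lemma 17,
$$H^1_0(E_\sigma)\subset H^1_0(A^{t+})\subset\mathrm{Lim}(A^{t_n})\subset\mathrm{Lim}(E_{\sigma_n}).$$
For every $t'>t$ we have $t_n<t'$ for large $n$, so $T(E_{\sigma_n})\le T(A^{t_n+})\le T(A^{t'})$; letting $t'\downarrow t$, $\limsup T(E_{\sigma_n})\le T(A^{t+})=T(E_\sigma)$. Lemma 5 applies. $\square$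

For the two squares of Section 3 with $g=\mathrm{dist}(\cdot,\Omega_0^c)$, this path first opens the wall and then stays (up to zero capacity) at the rectangle.

## 13. Choosing directions: proof of Theorem 1

Let $g_0=g$ be a generator of $\Omega_0$ (Lemma 3); $g\ne0$ as $|\Omega_0|>0$. For a direction $e$ write $S_ev=v^\infty$, and let $B$ be the open ball centered at $0$ with $|B|=|\Omega_0|$; it lies in $D$.

**Lemma 19.** There are directions $e_1,e_2,\dots$ such that $g_n=S_{e_n}g_{n-1}$ converges in $L^2$ to some $g_*\in H_+$ with $[g_*]=B$ up to zero capacity and $g_*^t=g_*$ for all $t\in[0,\infty]$ and all directions.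

*Proof.* **Step 1 (a functional that detects symmetry).** Let $M(v)=\int_Dv|x|^2dx$, which is continuous on $L^2(D)$. We claim that $M(S_ev)\le M(v)$ for $v\in L^2_+(D)$, with equality only if $S_ev=v$ a.e. For measurable $U\subset\mathbb R$ of finite measure, $r=|U|/2$, $U^*=(-r,r)$,
$$\int_Ux_1^2-\int_{U^*}x_1^2=\int_{U\setminus U^*}x_1^2-\int_{U^*\setminus U}x_1^2\ge r^2\big(|U\setminus U^*|-|U^*\setminus U|\big)=0,$$
and equality forces $|U\setminus U^*|=0$, that is $U=U^*$ a.e., since $x_1^2>r^2$ a.e. off $U^*$. Apply this to the sets $\{v(\cdot,x')>c\}$ and integrate over $x'$ and $c$; the part $\int v|x'|^2$ of $M$ is unchanged (Lemma 11(3)).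

**Step 2 (greedy choice).** Choose inductively $e_n$ with
$$M(g_{n-1})-M(S_{e_n}g_{n-1})\ge\tfrac12\sup_e\big(M(g_{n-1})-M(S_eg_{n-1})\big).$$
As $M\ge0$, the decreases are summable, so the suprema tend to $0$. By Lemma 12 $(g_n)$ is bounded in $H$, hence precompact in $L^2$. Let $g_*$ be an $L^2$ limit point; it lies in $H_+$. By continuity of $S_e$ and $M$, $M(S_eg_*)=M(g_*)$, so $S_eg_*=g_*$ a.e., for every $e$.

**Step 3 ($g_*$ is radial and decreasing; convergence).** By Lemma 11(3), $g_*$ is invariant a.e. under every reflection in a hyperplane $e^\perp$. Every element of $O(d)$ is a finite product of such reflections, so $g_*\circ\rho=g_*$ a.e. for each $\rho\in O(d)$. By Fubini, for a.e. $x$, $g_*(x)=\int_{O(d)}g_*(\rho x)\,d\rho$ (Haar probability measure), and the right side depends only on $|x|$: $g_*(x)=\hat g(|x|)$ a.e. By Lemma 11(3), for a.e. $x'$ the function $x_1\mapsto\hat g(\sqrt{x_1^2+|x'|^2})$ is essentially nonincreasing on $x_1>0$; taking $|x'|$ arbitrarily small, $\hat g$ is essentially nonincreasing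 on $(0,\infty)$. Moreover $g_*$ is equimeasurable with $g$: each $g_n$ is, and distribution functions pass to the $L^2$ limit as in Lemma 11(1). So $\{g_*>c\}$ is, up to a null set, the centered ball of measure $|\{g>c\}|$ for each $c\ge0$; this determines $g_*$. All limit points coincide, hence $g_n\to g_*$ in $L^2$.

**Step 4 (the set and invariance).** A radial $H^1$ function has a representative continuous off $0$; for $g_*$ it is nonincreasing in $|x|$ and vanishes off $D$. So $[g_*]$ is, up to the point $0$ (zero capacity), an open ball centered at $0$, of measure $|\{g_*>0\}|=|[g]|=|\Omega_0|$; that is $B$. The functions $\min(g_*,k)$, extended continuously to $0$, lie in $\mathcal C$ and their superlevel sets at levels $c\ge0$ are centered open balls (or empty), which are invariant under the flow. So $\min(g_*,k)^t=\min(g_*,k)$ by (5), and $k\to\infty$ gives $g_*^t=g_*$. $\square$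

*Proof of Theorem 1.* **Step 1 (the path).** On $[1-2^{-(n-1)},1-2^{-n}]$, $n\ge1$, use the reparametrized path of Proposition 18 for the direction $e_n$ and the function $g_{n-1}$; it joins $[g_{n-1}]$ to $[g_n]$. At $t=0$ take $\Omega_0$ itself, and put $\Omega_1=B$. All sets lie in $D$ and have measure $|\Omega_0|$, and on $[0,1)$ the family is $\gamma$-continuous, $\lambda_q$ is nonincreasing and $T$ is nondecreasing.

**Step 2 (monotonicity up to $t=1$).** We compare every set with $B$. Let $A\subset D$ be quasi-open with $|A|=|B|$ and $0\le v\in H^1_0(A)$. The Schwarz symmetrization $v^\star$ vanishes a.e. off $B$ because $|\{v>0\}|\le|B|$, is equimeasurable with $v$, and $\int|\nabla v^\star|^2\le\int|\nabla v|^2$ (Pólya–Szegő). So $v^\star\in H^1_0(B)$, and therefore $\lambda_q(B)\le\lambda_q(A)$, in particular $\lambda(B)\le\lambda(A)$, and $T(B)\ge T(A)$.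

**Step 3 ($\gamma$-continuity at $t=1$).** Let $\tau_k\to1$, $\tau_k<1$. By Proposition 18, $\Omega_{\tau_k}\supset[G_k]$ with $G_k=g_{n_k-1}^{t_k}$ (flow in direction $e_{n_k}$), $n_k\to\infty$, $t_k\in[0,\infty]$. By Lemma 19 and contraction
$$\|G_k-g_*\|_2=\|g_{n_k-1}^{t_k}-g_*^{t_k}\|_2\le\|g_{n_k-1}-g_*\|_2\to0,$$
and $G_k\in\mathcal R(g)$. By Lemmas 13 and 14, $H^1_0(B)=H^1_0([g_*])\subset\mathrm{Lim}(\Omega_{\tau_k})$. Since $T(\Omega_{\tau_k})\le T(B)$, Lemma 5 gives $\gamma$-convergence to $B$. $\blacksquare$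

## 14. Heat content and heat trace: proof of Theorem 2

We use the same path. The monotonicity of $\lambda_q$ was proved in Proposition 18 and in Step 2 of the last proof. It remains to treat $Q$ and $Z$, through Lemma 10 with many points: heat semigroups are limits of chains of Gaussian kernels.

**Notation.** Let $\mathcal V$ be either $H^1_0(A)$ with $A\subset D$ quasi-open, or $\mathcal V_N=\{v\in H:\ v=0\text{ a.e. off }N\}$ with $N\subset D$ measurable. Both are closed subspaces of $H$, stable under $v\mapsto|v|$, and ideals in $H$. Let $L_{\mathcal V}$ be the self-adjoint operator of the form $\int\nabla u\cdot\nabla v$ on the $L^2$-closure of $\mathcal V$, $\Pi$ the orthogonal projection of $L^2(D)$ onto that closure, and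
$$P^{\mathcal V}_\tau=e^{-\tau L_{\mathcal V}}\Pi,\qquad Q_{\mathcal V}(\tau)=\langle1_D,P^{\mathcal V}_\tau1_D\rangle,\qquad Z_{\mathcal V}(\tau)=\mathrm{tr}\,P^{\mathcal V}_\tau .$$
For $\mathcal V=H^1_0(A)$ write $P^A_\tau$, $Q_A$, $Z_A$. These are the quantities of Theorem 2, because the closure of $H^1_0(A)$ is $L^2(A)$: let $A=[g]$ and let $f\in L^2(A)$ be orthogonal to $H^1_0(A)$; for smooth compactly supported $\psi$, $\psi\min(g,1)\in H^1_0(A)$, so $f\min(g,1)=0$ a.e., and $f=0$ a.e. on $A$.

**Lemma 20.** If $\mathcal V\subset\mathcal V'$, then $Q_{\mathcal V}\le Q_{\mathcal V'}$ and $Z_{\mathcal V}\le Z_{\mathcal V'}$.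

*Proof.* For $Z$ use the min–max principle. For $Q$ we compare resolvents. Let $0\le f\le f'$, $h>0$, $u=(1+hL_{\mathcal V})^{-1}\Pi f$, $u'=(1+hL_{\mathcal V'})^{-1}\Pi'f'$; so $\int u\varphi+h\int\nabla u\cdot\nabla\varphi=\int f\varphi$ for $\varphi\in\mathcal V$, and similarly for $u'$. Testing with negative parts gives $u,u'\ge0$. Then $\varphi=(u-u')^+$ satisfies $0\le\varphi\le u$, so $\varphi\in\mathcal V\subset\mathcal V'$, and subtracting the two equations,
$$h\int|\nabla\varphi|^2+\int\varphi^2=\int(f-f')\varphi\le0 .$$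
So $0\le u\le u'$. Iterate, starting from $f=f'=1_D$, and use $P^{\mathcal V}_\tau f=\lim_n\big[(1+\frac\tau nL_{\mathcal V})^{-1}\Pi\big]^nf$. $\square$

**Lemma 21.** If $A_n\subset D$ $\gamma$-converges to $A$, then $Q_{A_n}(\tau)\to Q_A(\tau)$ and $Z_{A_n}(\tau)\to Z_A(\tau)$ for every $\tau>0$.

*Proof.* $P^A_\tau=f_\tau(R_A)$ with $f_\tau(r)=e^{-\tau/r}$, $f_\tau(0)=0$, continuous on $[0,\infty)$. By Lemma 6 $R_{A_n}\to R_A$ in norm, and $\|R_{A_n}\|\le\|R_D\|$; approximating $f_\tau$ uniformly by polynomials on $[0,\|R_D\|]$ we get $P^{A_n}_\tau\to P^A_\tau$ in norm, hence the claim for $Q$. For $Z$, $\lambda_k(A_n)\to\lambda_k(A)$, $\lambda_k(A_n)\ge\lambda_k(D)$ and $\sum_ke^{-\tau\lambda_k(D)}<\infty$; use dominated convergence. $\square$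

**Lemma 22.** Let $N\subset D$ be measurable, $\tau>0$, $K_h=1_Ne^{h\Delta}1_N$ ($e^{h\Delta}$ the heat semigroup on $\mathbb R^d$) and $T_m=K_{2^{-m}\tau}^{2^m}$. Then $T_m\to P^{\mathcal V_N}_\tau$ strongly on $L^2(D)$, and $\mathrm{tr}(T_m^2)\to Z_{\mathcal V_N}(2\tau)$.

*Proof.* All operators vanish on $L^2(D\setminus N)$, so we work in $L^2(N)$, where $0\le K_h\le1$. Put $B_h=(1-K_h)/h\ge0$. Its form is $b_h(v)=\int\frac{1-e^{-h|\xi|^2}}h|\hat v|^2d\xi$. As $h\downarrow0$ it increases to $b(v):=\int|\nabla v|^2$ if $v\in\mathcal V_N$, and to $b(v):=+\infty$ if $v\in L^2(N)\setminus\mathcal V_N$ (an $H^1(\mathbb R^d)$ function vanishing a.e. off $N\subset D$ is in $H$).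

**Step 1 (resolvents).** We show $(1+B_h)^{-1}\to(1+L_{\mathcal V_N})^{-1}\Pi$ strongly. For $f\in L^2(N)$ let $F_h(v)=b_h(v)+\|v\|_2^2-2\langle f,v\rangle$ on $L^2(N)$, with minimizer $u_h=(1+B_h)^{-1}f$ and minimum $\mu_h$; and $F=b+\|\cdot\|_2^2-2\langle f,\cdot\rangle$, with minimum $\mu$ attained only at $u_0=(1+L_{\mathcal V_N})^{-1}\Pi f$. As $h\downarrow0$, $\mu_h$ increases, and $\mu_h\le\mu$. For $h'<h$,
$$\mu_h+\|u_{h'}-u_h\|_2^2\le F_h(u_{h'})\le F_{h'}(u_{h'})=\mu_{h'},$$
the first inequality because $F_h(v)=\mu_h+b_h(v-u_h)+\|v-u_h\|_2^2$. So $(u_h)$ is Cauchy as $h\downarrow0$; let $u$ be its limit. $F_h$ is continuous on $L^2(N)$, so $F_h(u)=\lim_{h'\to0}F_h(u_{h'})\le\mu$ for every $h$; hence $F(u)\le\mu$ and $u=u_0$.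

**Step 2 (semigroups).** The operators of Step 1 are self-adjoint between $0$ and $1$. Strong convergence passes to polynomials in them, and so to continuous functions on $[0,1]$. Apply this to $r\mapsto e^{-\tau(1/r-1)}$ (value $0$ at $r=0$): $e^{-\tau B_h}\to P^{\mathcal V_N}_\tau$ strongly.

**Step 3 (powers).** We replace $e^{-\tau B_h}$ by $T_m$. For $y\in[0,1]$ and $n\ge1$, $0\le1-y\le e^{-y}$ and $e^{-y}-(1-y)\le\frac{y^2}2$, so
$$0\le e^{-ny}-(1-y)^n\le n\,\frac{y^2}2\,e^{-(n-1)y}\le\frac e2\,\frac{(ny)^2e^{-ny}}n\le\frac{c}n$$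
with an absolute constant $c$. With $h=2^{-m}\tau$, $n=2^m$ and $y$ in the spectrum of $hB_h=1-K_h$ we get $\|T_m-e^{-\tau B_h}\|\le c\,2^{-m}$. This proves the first statement.

**Step 4 (traces).** The kernel of $T_m$ is an integral over a chain of Gaussian kernels, with the factor $1_N$ at each of its $2^m+1$ points. By the Chapman–Kolmogorov identity, passing from $m$ to $m+1$ only inserts additional factors $1_N$. So these kernels are nonnegative, decreasing in $m$, and bounded; by dominated convergence they converge in $L^2(D\times D)$, and the limit is the kernel of the strong limit $P^{\mathcal V_N}_\tau$. Hence $\mathrm{tr}(T_m^2)=\|T_m\|_{HS}^2\to\|P^{\mathcal V_N}_\tau\|_{HS}^2=\mathrm{tr}\,P^{\mathcal V_N}_{2\tau}=Z_{\mathcal V_N}(2\tau)$. $\square$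

**Lemma 23.** For $g\in H_+$, a direction $e$, $s\in[0,\infty)$ and $\tau>0$: $Q_{[g^s]}(\tau)\ge Q_{[g]}(\tau)$ and $Z_{[g^s]}(\tau)\ge Z_{[g]}(\tau)$.

*Proof.* **Step 1 (Lemma 10 for superlevel sets of $g$).** The sets $\{g>\varepsilon\}$ need not be open, so we approximate. Let $\varepsilon>0$ with $|\{g=\varepsilon\}|=0$, which excludes countably many $\varepsilon$; by equimeasurability $|\{g^s=\varepsilon\}|=0$. Take $g_k\in\mathcal C$, $g_k\to g$ in $L^2$; then $g_k^s\to g^s$, and along a subsequence both converge a.e. So $1_{\{g_k>\varepsilon\}}\to1_{\{g>\varepsilon\}}$ and $1_{\{g_k^s>\varepsilon\}}\to1_{\{g^s>\varepsilon\}}$ a.e. Apply (4) to $U_i=\{g_k>\varepsilon\}$, for which $U_i^s=\{g_k^s>\varepsilon\}$ by (5), and let $k\to\infty$; the kernels are bounded and all points lie in $D$, so dominated convergence gives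
$$\int\prod_i1_{\{g^s>\varepsilon\}}(x_i)\prod_{(i,j)\in\mathcal E}p(x_i-x_j)\,dx\ \ge\ \int\prod_i1_{\{g>\varepsilon\}}(x_i)\prod_{(i,j)\in\mathcal E}p(x_i-x_j)\,dx\tag{7}$$
for every Gaussian kernel $p=p_{\varepsilon'}$ and every $\mathcal E$.

**Step 2 (heat quantities of $\mathcal V_N$).** $e^{h\Delta}$ has kernel $p_{2h}$. In Lemma 22, $\langle1_D,T_m1_D\rangle$ is an integral as in (7) over a chain of $2^m+1$ points, and $\mathrm{tr}(T_m^2)$ one over a cycle of $2^{m+1}$ points. So (7) and Lemma 22, with $N=\{g^s>\varepsilon\}$ and $N=\{g>\varepsilon\}$, give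
$$Q_{\mathcal V_{\{g^s>\varepsilon\}}}(\tau)\ge Q_{\mathcal V_{\{g>\varepsilon\}}}(\tau),\qquad Z_{\mathcal V_{\{g^s>\varepsilon\}}}(\tau)\ge Z_{\mathcal V_{\{g>\varepsilon\}}}(\tau)\qquad\text{for all }\tau>0 .$$

**Step 3 (back to quasi-open sets).** First, $\mathcal V_{\{g^s>\varepsilon\}}\subset H^1_0([g^s])$: a function vanishing a.e. off $\{g^s>\varepsilon\}$ vanishes a.e., hence q.e., on the quasi-open set where the quasi-continuous representative of $g^s$ is $<\varepsilon$, and this set contains the complement of $[g^s]$. Second, $\mathcal V_{\{g>\varepsilon\}}\supset H^1_0(\{\tilde g>\varepsilon\})$. By Lemma 20, $Q_{[g^s]}\ge Q_{\{\tilde g>\varepsilon\}}$ and $Z_{[g^s]}\ge Z_{\{\tilde g>\varepsilon\}}$.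

**Step 4 ($\varepsilon\downarrow0$).** We have $(g-\varepsilon)^+\in H^1_0(\{\tilde g>\varepsilon\})$ and $(g-\varepsilon)^+\to g$ in $H^1$. So $g$ lies in the limit space of the sets $\{\tilde g>\varepsilon\}$, and by Lemma 4 so does $H^1_0([g])$. As $T(\{\tilde g>\varepsilon\})\le T([g])$, Lemma 5 shows that $\{\tilde g>\varepsilon\}$ $\gamma$-converges to $[g]$. Lemma 21 gives the claim. $\square$

*Proof of Theorem 2.* Consider one stage, that is the path of Proposition 18. By Lemma 23 applied to $g^t$ and the semigroup property, $Q_{A^t}$ and $Z_{A^t}$ are nondecreasing in $t\in[0,\infty)$. On each filling segment they are nondecreasing by inclusion and Lemma 20. By Lemmas 17 and 21, for $t<t'<\infty$, $Q_{A^{t+}}=\lim_{s\downarrow0}Q_{A^{t+s}}\le Q_{A^{t'}}$, and likewise for $Z$. So for $\sigma<\sigma'<\Theta$ with $t=p(\sigma)<t'=p(\sigma')$ we get $Q_{E_\sigma}\le Q_{A^{t+}}\le Q_{A^{t'}}\le Q_{E_{\sigma'}}$, and the same for $Z$. By $\gamma$-continuity of the path and Lemma 21, monotonicity extends to the endpoint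 $\sigma=\Theta$ of each stage, hence to $[0,1)$, and then to the parameter $1$. Finally, for $p>d/2$,
$$\sum_k\lambda_k(\Omega_t)^{-p}=\frac1{\Gamma(p)}\int_0^\infty\tau^{p-1}Z_{\Omega_t}(\tau)\,d\tau$$
is finite, since $\lambda_k(\Omega_t)\ge\lambda_k(D)$ and $\lambda_k(D)$ grows like $k^{2/d}$ by Weyl's law, and it is nondecreasing in $t$ because $Z_{\Omega_t}(\tau)$ is. $\blacksquare$
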